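# Cocommutative Hopf monoids over a cosemisimple cotriangular Hopf algebra form a semi-abelian category

## 1. Hopf monoids that look like groups: the expected answer on small cases

Groups have a good theory of kernels, quotients and short exact sequences, even though they do not form an abelian category. The word for "as good as groups" is *semi-abelian*. A cocommutative Hopf algebra is a linear version of a group: it has a product, a unit, an inverse $S$ and a diagonal $\Delta$. Replace vector spaces by the comodules over a fixed Hopf algebra $H$, with a possibly twisted symmetry. Do the cocommutative Hopf algebras of this new world still form a semi-abelian category when $H$ is cosemisimple? The question is taken from A. Sciandra and Z. Zuo, "On the semi-abelianness of cocommutative Hopf monoids", arXiv:2603.22200 (2026).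

The answer one would first guess is yes. In a symmetric monoidal category the tensor product of two cocommutative coalgebras is their categorical product, so cocommutative Hopf monoids are exactly the group objects among cocommutative coalgebras, and group objects should behave like groups. Let us make the words precise and test the guess.

**Definition 1 (cotriangular Hopf algebra).** Let $\Bbbk$ be a field and $H$ a Hopf algebra over $\Bbbk$. A *cotriangular structure* is a convolution invertible map $\mathcal R:H\otimes H\to\Bbbk$ with
$$\mathcal R(xy\otimes z)=\mathcal R(x\otimes z_1)\mathcal R(y\otimes z_2),\qquad \mathcal R(x\otimes yz)=\mathcal R(x_1\otimes z)\mathcal R(x_2\otimes y),$$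
$$y_1x_1\,\mathcal R(x_2\otimes y_2)=\mathcal R(x_1\otimes y_1)\,x_2y_2,\qquad \mathcal R(x_1\otimes y_1)\mathcal R(y_2\otimes x_2)=\varepsilon(x)\varepsilon(y).$$

On the category $\mathfrak M^H$ of right $H$-comodules, with the diagonal coaction on $\otimes=\otimes_\Bbbk$, put $\sigma^{\mathcal R}(v\otimes w)=\mathcal R(v_1\otimes w_1)\,w_0\otimes v_0$. The third axiom says that $\sigma^{\mathcal R}$ is colinear, the first two are the hexagons, the fourth is $\sigma^2=\mathrm{id}$ and says that $\mathcal R^{-1}=\mathcal R\circ\tau$, where $\tau$ is the flip. So $(\mathfrak M^H,\otimes,\Bbbk,\sigma^{\mathcal R})$ is an abelian symmetric monoidal category. For example, let $H=\Bbbk[\mathbb Z/2]$ with generator $g$. Comodules are $\mathbb Z/2$-graded spaces. The structure $\mathcal R=\varepsilon\otimes\varepsilon$ gives the plain flip, and $\mathcal R(g^i\otimes g^j)=(-1)^{ij}$ gives super vector spaces.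

$H$ is *cosemisimple* if every comodule is a direct sum of simple ones. By Maschke's theorem (Sweedler, *Hopf algebras*, Ch. XIV) this holds iff there is a left integral $\lambda\in H^*$ with $\lambda(1)=1$. For a group algebra $\Bbbk[G]$, take $\lambda(g)=\delta_{g,1}$. It is a left integral, since $g\lambda(g)=\lambda(g)1$.

**Definition 2 (cocommutative Hopf monoid).** A *Hopf monoid* $A$ in a symmetric monoidal category is a monoid and comonoid with $\Delta,\varepsilon$ algebra maps and with an antipode $S$. It is *cocommutative* if $\sigma_{A,A}\Delta=\Delta$. We write $\mathsf{Hopf}_{\rm coc}(\mathcal C)$ for the category of these, with morphisms of Hopf monoids.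

In super vector spaces with $\operatorname{char}\Bbbk\ne2$, the exterior algebra on odd generators $x,y$ with $\Delta(x)=x\otimes1+1\otimes x$, $\Delta(y)=y\otimes 1+1\otimes y$ is one. It is *not* a Hopf algebra for the plain flip: there $\Delta(x)^2=2\,x\otimes x\neq0$ while $x^2=0$.

**Definition 3 (semi-abelian).** A category is *semi-abelian* if it is pointed, Barr-exact and Bourn-protomodular and has binary coproducts. *Barr-exact* means regular (finite limits, and pullback-stable factorizations into a regular epimorphism followed by a monomorphism) with every equivalence relation effective, i.e. a kernel pair. For pointed finitely complete categories, *protomodular* is equivalent to the split short five lemma: a morphism of split epimorphisms that is an isomorphism on kernels and on bases is an isomorphism (Borceux–Bourn, *Mal'cev, Protomodular, Homological and Semi-Abelian Categories*). Groups are the model example.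

**Theorem A.** If $(H,\mathcal R)$ is a cotriangular Hopf algebra over a field $\Bbbk$ and $H$ is cosemisimple, then $\mathsf{Hopf}_{\rm coc}(\mathfrak M^H)$ is semi-abelian.

*Notation.* For a Hopf submonoid $K\subseteq A$ put $K^+=\ker(\varepsilon|_K)$, and let $AK^+$ be the image of $A\otimes K^+\to A$. A *coideal* $I\subseteq A$ is a subobject such that $A/I$ is a quotient coalgebra. For a left ideal and coideal $I$, with $\bar p:A\to A/I$, and for $f:A\to B$, put
$$A^{{\rm co}A/I}=\{a:\bar p(a_1)\otimes a_2=\bar p(1)\otimes a\},\qquad \mathrm{Hker}f=\{a:f(a_1)\otimes a_2=1\otimes a\}.$$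

What would the group picture predict? A surjection should be the quotient by its kernel $K=\mathrm{Hker}f$. Killing $K$ in $A$ means dividing by $AK^+$, so the prediction is $\ker f=AK^+$. Also, a Hopf submonoid $N$ should be recovered from the quotient $Q=A/AN^+$, as a subgroup is recovered from its cosets: $A^{{\rm co}Q}=N$. We test both predictions.

*Group algebras ($H=\Bbbk$).* Let $A=\Bbbk[G]$ and $N\le G$. Then $A\,\Bbbk[N]^+$ is spanned by the $gn-g$, so $Q=\Bbbk[G/N]$. An element $\sum a_gg$ is in $A^{{\rm co}Q}$ iff $\sum a_g\,gN\otimes g=\sum a_g\,N\otimes g$, i.e. $a_g=0$ unless $g\in N$. So $A^{{\rm co}Q}=\Bbbk[N]$. If $f$ is induced by a surjective homomorphism $G\to G'$ with kernel $N$, then in the same way $\mathrm{Hker}f=\Bbbk[N]$, and $\ker f$ is spanned by the $g-g'$ with $g'=gn$, so $\ker f=A\,\Bbbk[N]^+$.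

*An exterior algebra.* Let $A=\Lambda(x,y)$ as above and $K=\langle1,x\rangle$. Then $AK^+=\langle x,xy\rangle$ and $Q=\langle 1,\bar y\rangle$. We have $\Delta(xy)=xy\otimes1+x\otimes y-y\otimes x+1\otimes xy$. For $a=\alpha+\beta x+\gamma y+\delta xy$ this gives
$$(p\otimes\mathrm{id})\Delta(a)=1\otimes a+\gamma\,\bar y\otimes1-\delta\,\bar y\otimes x .$$
So $a\in A^{{\rm co}Q}$ iff $\gamma=\delta=0$, that is, $A^{{\rm co}Q}=K$. And $K=\mathrm{Hker}(A\to\Lambda(y))$, with $\ker=\langle x,xy\rangle=AK^+$.

The guess survives. We now separate what is formal from what is not.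

## 2. Limits, coproducts and protomodularity come for free

In Sections 2 and 3, $\mathcal C$ is any cocomplete abelian symmetric monoidal category whose $\otimes$ is exact and preserves colimits in each variable; $\mathbf 1$ is its unit object. This covers $\mathfrak M^H$ and the ind-categories used later. "Surjective" and "injective" mean epi and mono in $\mathcal C$.

*Conventions.* Formulas in Sweedler notation denote morphisms built from structure maps and symmetries; by coherence they are manipulated as usual. "For $x\in K$" means precomposition with $K\hookrightarrow A$. In a cocommutative Hopf monoid the order of $a_1,a_2,\dots$ may be permuted, $S$ is an algebra anti-morphism and a coalgebra map, $S^2=\mathrm{id}$, and $\Delta:A\to A\otimes A$ is a morphism of Hopf monoids. Exactness of $\otimes$ gives, for $P\subseteq W$ and $K\subseteq A$,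
$$(P\otimes A)\cap(W\otimes K)=P\otimes K,\tag{1}$$
since the kernel of $W\otimes K\to (W/P)\otimes K\hookrightarrow (W/P)\otimes A$ is $P\otimes K$; similar identities hold likewise.

**Lemma 1 (finite limits).** In $\mathsf{Hopf}_{\rm coc}(\mathcal C)$, $\mathbf 1$ is a zero object, $A\otimes B$ is the product, and the equalizer of $f,g:A\to B$ is the equalizer $E$ in $\mathcal C$ of $(\mathrm{id}\otimes f)\Delta,(\mathrm{id}\otimes g)\Delta:A\to A\otimes B$. The kernel of $f$ is $\mathrm{Hker}f$. The pullback of $f:A\to B$ and $h:Z\to B$ is
$$A\,\square_BZ=\{a\otimes z:\ a_1\otimes f(a_2)\otimes z=a\otimes h(z_1)\otimes z_2\}\subseteq A\otimes Z.$$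
Exact symmetric strong monoidal functors preserve all of these.

*Proof.* The only morphisms $\mathbf 1\to A$ and $A\to\mathbf 1$ are $u$ and $\varepsilon$. For the product, with $\pi_1=\mathrm{id}\otimes\varepsilon$ and $\pi_2=\varepsilon\otimes\mathrm{id}$, a pair $f:Z\to A$, $g:Z\to B$ gives the Hopf morphism $(f\otimes g)\Delta$. It is the only one, as $(\pi_1\otimes\pi_2)\Delta=\mathrm{id}$ on $A\otimes B$ shows $h=(\pi_1h\otimes\pi_2h)\Delta$ for every coalgebra map $h$.

For equalizers, both maps are left $A$-colinear, so $\Delta(E)\subseteq A\otimes E$. By cocommutativity also $\Delta(E)\subseteq E\otimes A$, hence $\Delta(E)\subseteq E\otimes E$ by (1). Both maps are algebra maps, so $E$ is a subalgebra. Since $(\mathrm{id}\otimes f)\Delta S=(S\otimes S)(\mathrm{id}\otimes f)\Delta$ and likewise for $g$, $S(E)\subseteq E$. Applying $\varepsilon\otimes\mathrm{id}$ gives $f|_E=g|_E$. If $h$ is a coalgebra map with $fh=gh$, then $(\mathrm{id}\otimes f)\Delta h=(h\otimes fh)\Delta=(h\otimes gh)\Delta=(\mathrm{id}\otimes g)\Delta h$, so $h$ factors through $E$, and the factorization of a Hopf morphism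 is a Hopf morphism since $E\otimes E\to A\otimes A$ is mono.

The kernel is the equalizer of $f$ and $u\varepsilon$: $a_1\otimes f(a_2)=a\otimes1$, which by cocommutativity is the condition for $\mathrm{Hker}f$. The pullback is the equalizer of $f\pi_1,h\pi_2$ on $A\otimes Z$: $a_1\otimes z\otimes f(a_2)=a\otimes z_1\otimes h(z_2)$, which by cocommutativity is the stated condition. All constructions use only $\otimes$ and equalizers. $\square$

**Lemma 2 (coproducts).** $\mathsf{Hopf}_{\rm coc}(\mathcal C)$ has binary coproducts.

*Proof.* Let $A*B$ be the coproduct of monoids. It exists, as a quotient of the tensor algebra of $A\oplus B$, because $\mathcal C$ is cocomplete and $\otimes$ preserves colimits in each variable. The algebra maps $A,B\to(A*B)\otimes(A*B)$ and $A,B\to\mathbf 1$ given by the comultiplications and counits of $A$ and $B$ induce algebra maps $\Delta,\varepsilon$ on $A*B$. Coassociativity, counitality and $\sigma\Delta=\Delta$ hold because both sides are algebra maps that agree on $A$ and $B$ ($\sigma$ is an algebra map since the category is symmetric).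

The antipodes induce an algebra map $S:A*B\to(A*B)^{op}$. Let $Y$ be the equalizer of $m(S\otimes\mathrm{id})\Delta$ and $u\varepsilon$. It contains the images of $A$, $B$ and the unit, and for $x,y\in Y$ we have $S(x_1y_1)x_2y_2=S(y_1)S(x_1)x_2y_2=\varepsilon(x)S(y_1)y_2=\varepsilon(x)\varepsilon(y)$. So $Y$ is a subalgebra containing the images of $A$ and $B$. By the universal property there is an algebra map $A*B\to Y$ whose composite with $Y\subseteq A*B$ is the identity, so $Y=A*B$. The other antipode identity is similar. Finally, two Hopf morphisms $A\to Z\leftarrow B$ induce an algebra map $F:A*B\to Z$; it is a coalgebra map because $\Delta F$ and $(F\otimes F)\Delta$, and $\varepsilon F$ and $\varepsilon$, are algebra maps agreeing on $A$ and $B$. $\square$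

**Lemma 3 (split extensions).** Let $r:X\to Y$ in $\mathsf{Hopf}_{\rm coc}(\mathcal C)$ have a section $s$ in this category. Then
$$\mathrm{Hker}(r)\otimes Y\to X,\qquad k\otimes y\mapsto k\,s(y)\tag{2}$$
is an isomorphism in $\mathcal C$. Hence $\mathsf{Hopf}_{\rm coc}(\mathcal C)$ is protomodular.

*Proof.* As for groups, where $x=\bigl(x\,sr(x)^{-1}\bigr)\,sr(x)$, the inverse is $x\mapsto x_1\,sSr(x_2)\otimes r(x_3)$. To see that it lands in $\mathrm{Hker}(r)\otimes Y$, put $t=x_1\,sSr(x_2)$. By cocommutativity and $rs=\mathrm{id}$,
$$r(t_1)\otimes t_2=r(x_1)Sr(x_2)\otimes x_3\,sSr(x_4)=1\otimes t .$$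
One composite is $x_1\,sSr(x_2)\,sr(x_3)=x$. For the other, $\mathrm{Hker}(r)$ is a subcoalgebra on which $r=u\varepsilon$, so $k\,s(y)\mapsto k\,s(y_1)\,sS(y_2)\otimes y_3=k\otimes y$.

The isomorphism (2) is natural in split epimorphisms. So a morphism of split epimorphisms that is an isomorphism on kernels and bases is an isomorphism in $\mathcal C$, hence a Hopf isomorphism. This is the split short five lemma. $\square$

So being pointed, having binary coproducts and being protomodular used nothing about $H$. Everything now hangs on Barr-exactness.

## 3. Four identities that decide Barr-exactness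

**Lemma 4 (coinvariants).** Let $A\in\mathsf{Hopf}_{\rm coc}(\mathcal C)$.

(i) If $K\subseteq A$ is a Hopf submonoid, then $AK^+$ is a left ideal and coideal, and $p:A\to A/AK^+$ satisfies $p(ak)=\varepsilon(k)p(a)$ for $k\in K$.

(ii) Let $I\subseteq A$ be a left ideal and coideal, $\bar p:A\to\bar Q=A/I$, $K=A^{{\rm co}\bar Q}$. Then $K$ is a Hopf submonoid, $\bar p|_K=\varepsilon\,\bar p(1)$, and $AK^+\subseteq I$.

*Proof.* (i) $\Delta(K^+)\subseteq K^+\otimes K+K\otimes K^+$, so $AK^+$ is a coideal. For the formula, $k-\varepsilon(k)1\in K^+$.

(ii) $K$ is the equalizer of two right $A$-colinear maps $A\to\bar Q\otimes A$, so $\Delta(K)\subseteq K\otimes A$, and by cocommutativity $\Delta(K)\subseteq (K\otimes A)\cap(A\otimes K)=K\otimes K$. Applying $\mathrm{id}\otimes\varepsilon$ to the defining equation gives $\bar p|_K=\varepsilon\,\bar p(1)$. Clearly $1\in K$. As $I$ is a left ideal, $\bar Q$ is a left $A$-module and $\bar p$ is $A$-linear. For $x,y\in K$,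
$$\bar p(x_1y_1)\otimes x_2y_2=x_1\bar p(y_1)\otimes x_2y_2=x_1\bar p(1)\otimes x_2y=\bar p(x_1)\otimes x_2y=\bar p(1)\otimes xy .$$
For $x\in K$ we have $\Delta(x)\in K\otimes K$, so $\bar p(S(x))=S(x_1)\varepsilon(x_2)\bar p(1)=S(x_1)\bar p(x_2)=\bar p(S(x_1)x_2)=\varepsilon(x)\bar p(1)$. Hence $\bar p(S(x_1))\otimes S(x_2)=\bar p(1)\otimes S(x)$, i.e. $S(K)\subseteq K$. Finally $\bar p(K^+)=0$, so $K^+\subseteq I$ and $AK^+\subseteq I$. $\square$

Here are the four properties that we want for $\mathcal C$.

* **(P1)** If $f:A\to B$ is surjective and $K=\mathrm{Hker}f$, then $\ker f=AK^+$.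
* **(P2)** Surjective morphisms are stable under pullback.
* **(P3)** If $N\subseteq A$ is a Hopf submonoid and $Q=A/AN^+$, then $A^{{\rm co}Q}=N$.
* **(P4)** If $I\subseteq A$ is a left ideal and coideal and $K=A^{{\rm co}A/I}$, then $K$ is a Hopf submonoid and $I=AK^+$.

(P1) is (P4) for $I=\ker f$, since then $A/I\cong B$ and $A^{{\rm co}A/I}=\mathrm{Hker}f$. In (P4) only $I\subseteq AK^+$ remains to be shown, by Lemma 4(ii).

**Lemma 5 (reflexive relations).** Let $R\subseteq A\otimes A$ be a Hopf submonoid with $\Delta(A)\subseteq R$, and let $N=\{n\in A:1\otimes n\in R\}$. Then $N$ is a Hopf submonoid, $R$ is the image $(1\otimes N)\Delta(A)$ of the product map, and $N$ is *conjugation-stable*: $a\otimes n\mapsto a_1nS(a_2)$ maps $A\otimes N$ into $N$. Moreover, for every conjugation-stable Hopf submonoid $N$, $AN^+=N^+A$ is a two-sided Hopf ideal.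

*Proof.* **Step 1: $N$ is a Hopf submonoid.** It is the preimage of $R$ under the injective Hopf morphism $n\mapsto1\otimes n$, hence a subalgebra stable under $S$. It is a subcoalgebra because $(R\otimes R)\cap\big((1\otimes A)\otimes(1\otimes A)\big)=(1\otimes N)\otimes(1\otimes N)$.

**Step 2: the formula for $R$, by splitting the first projection.** For $\pi_1=\mathrm{id}\otimes\varepsilon:A\otimes A\to A$ the kernel condition is $a_1\otimes a_2\otimes b=1\otimes a\otimes b$. Applying $\varepsilon$ to the middle factor gives $a\otimes b=1\otimes\varepsilon(a)b$. So $\mathrm{Hker}(\pi_1)=1\otimes A$, and for $r_1=\pi_1|_R$ we get $\mathrm{Hker}(r_1)=R\cap(1\otimes A)=1\otimes N$. Now (2), for $r_1:R\to A$ with section $\Delta$, gives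
$$R=(1\otimes N)\,\Delta(A).\tag{3}$$

**Step 3: conjugation-stability, by conjugating inside $R$ with the diagonal.** In $R$, by cocommutativity,
$$\Delta(a_1)(1\otimes n)\Delta(S(a_2))=a_1S(a_3)\otimes a_2nS(a_4)=1\otimes a_1nS(a_2),$$
so $a_1nS(a_2)\in N$.

**Step 4: from conjugation-stability to a two-sided ideal.** Replacing $a$ by $S(a)$, also $S(a_1)na_2\in N$. For $n\in N^+$ the map $a\otimes n\mapsto a_1nS(a_2)\otimes a_3$ lands in $N\otimes A$, and applying $\varepsilon\otimes\mathrm{id}$ gives $\varepsilon(n)a=0$; so it lands in $N^+\otimes A$. Similarly $n\otimes a\mapsto a_1\otimes S(a_2)na_3$ lands in $A\otimes N^+$. From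
$$an=(a_1nS(a_2))a_3,\qquad na=a_1(S(a_2)na_3)$$
we get $AN^+=N^+A$. This is a two-sided ideal, it is a coideal by Lemma 4(i), and $S(AN^+)\subseteq N^+A=AN^+$. $\square$

**Proposition 6.** If $\mathcal C$ satisfies (P1), (P2), (P3), then $\mathsf{Hopf}_{\rm coc}(\mathcal C)$ is semi-abelian; its regular epimorphisms are the surjections and its monomorphisms are the injections.

*Proof.* Pointedness, coproducts and protomodularity are Lemmas 1–3.

**Step 1: surjections are the regular epimorphisms.** Every $f:A\to B$ factors as a surjection onto $f(A)$ followed by the inclusion of the Hopf submonoid $f(A)\subseteq B$. Let $f$ be surjective with kernel $K$. If $h:A\to Z$ is trivial on $K$, then $h(AK^+)=0$, so by (P1) $h$ factors uniquely through $f$ in $\mathcal C$, and the factorization is a Hopf morphism because $f$ and $f\otimes f$ are epi. So $f$ is the coequalizer of $K\to A$ and the zero morphism. Conversely, a regular epimorphism $f$ does not factor through a proper subobject of its target, and $f(A)\to B$ is a monomorphism, so $f(A)=B$.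

**Step 2: monomorphisms are injective, and the category is regular.** Let $r=me$ be mono, with $e$ surjective and $m$ injective. Then $e$ is a monic regular epimorphism, so an isomorphism, and $r$ is injective. Injective morphisms are clearly mono. Thus (regular epi, mono) factorizations exist, and regular epimorphisms are pullback-stable by (P2).

**Step 3: equivalence relations are effective.** Let $R\rightarrowtail A\times A=A\otimes A$ be an equivalence relation. By Step 2 it is a Hopf submonoid, and by reflexivity $\Delta(A)\subseteq R$. Take $N$ as in Lemma 5. Then $B=A/AN^+$ is a cocommutative Hopf monoid and $p:A\to B$ a morphism. By (P3), $\mathrm{Hker}(p)=A^{{\rm co}B}=N$. Let $R_p=A\,\square_BA$ be the kernel pair of $p$. It contains $\Delta(A)$, and $1\otimes n\in R_p$ means $1\otimes p(1)\otimes n=1\otimes p(n_1)\otimes n_2$, i.e. $n\in\mathrm{Hker}(p)=N$. So (3), applied to $R_p$ and to $R$, gives $R_p=(1\otimes N)\Delta(A)=R$. $\square$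

## 4. Freeness over points, and a coalgebra without points

We need (P2)–(P4) for $\mathfrak M^H$. A natural plan is to show that $A$ is flat over each Hopf submonoid $K$, and for this to filter $A$ by free $K$-modules. Given a nonzero object $M$ with a left $K$-action and a compatible right $A$-coaction $\rho$, look for a *point* $g$ of $A$, that is, a coalgebra map $g:\mathbf 1\to A$, such that $\mathcal L=\{m:\rho(m)=m\otimes g\}\ne0$. Then $K\otimes\mathcal L\to M$ should be injective. For vector spaces over an algebraically closed field this works: a finite-dimensional subcoalgebra $D$ is dual to a commutative algebra $R=D^*$, the quotient of $R$ by its nilradical is $\Bbbk^r$, and the $r$ characters of $R$ are points.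

The plan stops exactly at the existence of $g$. Let $\operatorname{char}\Bbbk\neq2$ and $H=\Bbbk^{\mathbb Z/2}$, the functions on $\mathbb Z/2$, with $\mathcal R=\varepsilon\otimes\varepsilon$. It is cosemisimple, since $\lambda(h)=\frac12(h(0)+h(1))$ is a normalized integral, and $\mathfrak M^H$ is the category of representations of $\mathbb Z/2$. Let $A=\Bbbk[\mathbb Z/3]$, with $\mathbb Z/2$ acting by inversion, $t\leftrightarrow t^2$. A point of $A$ in $\mathfrak M^H$ is a fixed grouplike element, so the only one is $g=1$. The nonzero right $A$-comodule $M=\langle t,t^2\rangle$ has no coinvariants for it: $\alpha\,t\otimes t+\beta\,t^2\otimes t^2=(\alpha t+\beta t^2)\otimes1$ forces $\alpha=\beta=0$. Dually, $R=\Bbbk\times\Bbbk$ with the swap has only $0$ and $R$ as invariant ideals, and it is not a power of the trivial algebra $\Bbbk$. What fails here is the method, not the four identities.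

The example also shows the way out. If we *forget* the action of $\mathbb Z/2$, then $t$ and $t^2$ become points. And (P3), (P4) assert equality of nested subobjects, while (P2) asserts that a map is epi. Such statements can be checked after applying any exact faithful symmetric monoidal functor. For general $H$ we cannot forget all the way to vector spaces: by Section 1, $\Lambda(x,y)$ is no longer a Hopf algebra for the plain flip. But we only need a target in which finite commutative algebras are powers of $\mathbf 1$ up to nilpotents.

**Definition 4.** A *pre-Tannakian category* over a field $L$ is an essentially small $L$-linear abelian rigid symmetric monoidal category with finite-dimensional Hom's, objects of finite length, $L$-bilinear $\otimes$ and $\operatorname{End}(\mathbf 1)=L$. Then $\otimes$ is exact and $\mathbf 1$ is simple. A *symmetric tensor functor* is an exact $L$-linear symmetric strong monoidal functor. *Moderate growth*: for each $X$ there is $a$ with $\mathrm{length}(X^{\otimes n})\le a^n$ for all $n$. *Finitely $\otimes$-generated*: there is $X$ such that every object is a subquotient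 of a finite direct sum of objects $X^{\otimes a}\otimes(X^*)^{\otimes b}$.

For example, the finite-dimensional super vector spaces $\mathrm{sVec}_L$ are pre-Tannakian, with $\mathrm{length}(X^{\otimes n})=(\dim X)^n$, and they are $\otimes$-generated by the odd line.

**Definition 5 (condition (MN)).** A pre-Tannakian category $\mathcal D$ satisfies (MN) if every nonzero commutative algebra $R$ in $\mathcal D$ has a nilpotent ideal $J$ with $R/J\cong\mathbf 1^r$ as algebras, for some $r\ge1$.

In $\mathrm{sVec}_L$ with $\operatorname{char}L\neq2$, the algebra $R=\Lambda(x)$ has $J=\langle x\rangle$, $r=1$. The representations of $\mathbb Z/2$ over a field of characteristic $\ne 2$ fail (MN), by the swap algebra above.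

A Hopf subalgebra $H'\subseteq H$ is *finitely generated* if it is the smallest Hopf subalgebra containing some finite-dimensional subcoalgebra. Since $\mathcal R^{-1}=\mathcal R\circ\tau$, $\mathcal R$ restricts to a cotriangular structure on $H'$, and $\mathfrak M^{H'}\subseteq\mathfrak M^H$ is a full subcategory closed under subobjects, quotients, colimits and $\otimes$.

**Theorem B.** Let $(H,\mathcal R)$ be cotriangular over $\Bbbk$, not necessarily cosemisimple, and suppose:

> (†) for every finitely generated Hopf subalgebra $H'\subseteq H$ there are a field extension $L/\Bbbk$ and a symmetric tensor functor from $\mathfrak M^{H'_L}_{fd}$, the finite-dimensional comodules over $H'_L=H'\otimes_\Bbbk L$, to a pre-Tannakian category $\mathcal D$ over $L$ with (MN).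

1. $\mathsf{Hopf}_{\rm coc}(\mathfrak M^H)$ is semi-abelian. Its regular epimorphisms are the surjections and its monomorphisms are the injections.
2. (Newman correspondence) For every $A$ in it, $K\mapsto AK^+$ and $I\mapsto A^{{\rm co}A/I}$ are mutually inverse bijections between Hopf submonoids of $A$ and subobjects $I\subseteq A$ that are left ideals and coideals. Conjugation-stable $K$ correspond to two-sided Hopf ideals.

Condition (†) holds (a) for every cotriangular $H$ if $\operatorname{char}\Bbbk=0$; (b) if $\operatorname{char}\Bbbk=p>0$, whenever $\mathfrak M^{H_{\bar\Bbbk}}_{fd}$ is Frobenius exact, in particular whenever $H$ is cosemisimple.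

For example, (†) holds for $H=\Bbbk[G]$ with $G$ any abelian group and any field $\Bbbk$ (color Hopf algebras), since $\Bbbk[G]$ is cosemisimple.

## 5. Fiber functors into categories with (MN)

We use two deep theorems as black boxes.

* **[De]** (P. Deligne, *Catégories tensorielles*, Moscow Math. J. 2 (2002)) Over an algebraically closed field $L$ of characteristic $0$, a finitely $\otimes$-generated pre-Tannakian category of moderate growth admits a symmetric tensor functor to $\mathrm{sVec}_L$.
* **[CEO]** (K. Coulembier, P. Etingof, V. Ostrik, *On Frobenius exact symmetric tensor categories*, Ann. of Math. 197 (2023)) Over an algebraically closed field $L$ of characteristic $p>0$, a pre-Tannakian category admits a symmetric tensor functor to $\mathrm{Ver}_p$ iff it has moderate growth and its Frobenius functor is exact.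

A category whose Frobenius functor is exact is called *Frobenius exact*. All we need about this functor is that it is additive: it then preserves split exact sequences, so semisimple categories are Frobenius exact. The category $\mathrm{Ver}_p$ is the semisimplification of $\mathrm{Rep}_L(\mathbb Z/p)$. Let $J_i$ ($1\le i\le p$) be the indecomposable representation of dimension $i$, a Jordan block. The semisimplification functor $\mathrm{Rep}_L(\mathbb Z/p)\to\mathrm{Ver}_p$ is linear and symmetric monoidal, it sends $J_p$ to $0$, and the simple objects of $\mathrm{Ver}_p$ are the images $L_i$ of the $J_i$ with $1\le i\le p-1$; $L_1=\mathbf 1$.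

**Lemma 7.** $\mathrm{Vec}_L$ ($L=\bar L$), $\mathrm{sVec}_L$ ($L=\bar L$, characteristic $0$) and $\mathrm{Ver}_p$ (over $L=\bar L$ of characteristic $p$) satisfy (MN).

*Proof.* These categories are semisimple, and simple objects have endomorphism ring $L$.

**Step 1: non-unit simple objects are nilpotent.** The aim is: for every simple $X\not\cong\mathbf 1$ there is $n$ with $S^nX=0$. For $\mathrm{Vec}$ there is nothing to do. For the odd line in $\mathrm{sVec}$, $n=2$ works, since $\sigma=-1$ on $X\otimes X$.

For $\mathrm{Ver}_p$ let $X=L_i$ with $2\le i\le p-1$ and $n=p-i+1$, so $2\le n\le p-1$. Since $n<p$, $S^n$ is the image of an idempotent of $L[S_n]$, so $S^n(L_i)$ is the image of $S^n(J_i)$ in $\mathrm{Ver}_p$. It suffices that $S^n(J_i)$ is a free $L[\mathbb Z/p]$-module, i.e. a sum of copies of $J_p$. (For $p=3$, $i=2$: let the generator $\gamma$ fix $u$ and send $v\mapsto v+u$. Then $(\gamma-1)v^2=2uv+u^2$ and $(\gamma-1)^2v^2=2u^2\ne0$, so $S^2J_2=J_3$.)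

Embed $J_i\subseteq J_p$ as a subrepresentation, and consider the equivariant Koszul complex
$$0\to S^nJ_i\to S^{n-1}J_i\otimes\Lambda^1J_p\to\cdots\to S^1J_i\otimes\Lambda^{n-1}J_p\to\Lambda^nJ_p\to0,$$
whose differential splits off one factor of $S^\bullet J_i$ and wedges it onto $\Lambda^\bullet J_p$. It is exact: choose a vector space complement $J_p=J_i\oplus Q'$. The complex is the direct sum over $b$ of $\Lambda^bQ'$ tensored with the part
$$S^{n-b}J_i\to S^{n-b-1}J_i\otimes\Lambda^1J_i\to\cdots\to\Lambda^{n-b}J_i$$
of the polynomial de Rham complex. Since $\dim Q'=p-i<n$, only $b<n$ contributes, so $1\le n-b\le n<p$. There the differential $d$ and the opposite Koszul differential $\partial$ satisfy $d\partial+\partial d=n-b$ (Euler's identity), which is invertible in $L$. So each part is exact.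

For $0<m<p$, $\Lambda^mJ_p=\Lambda^mL[\mathbb Z/p]$ is free: $\mathbb Z/p$ permutes the standard basis up to sign, the orbits on $m$-subsets are free, and for a basis vector $e$ the vectors $e,\gamma e,\dots,\gamma^{p-1}e$ are independent with $\gamma^pe=e$. A free module tensored with any representation is free. So all terms except $S^nJ_i$ are free. Splitting off from the right, all kernels are projective, hence $S^nJ_i$ is projective, i.e. free.

**Step 2: remove the nilpotent part.** Let $R\ne0$ be a commutative algebra. Let $X_1,\dots,X_m\subseteq R$ be simple subobjects, none isomorphic to $\mathbf 1$, whose sum is the sum of the non-unit isotypic components. Let $I=\sum RX_j$ and $S^{n_j}X_j=0$. By commutativity, multiplication $X_j^{\otimes n_j}\to R$ factors through $S^{n_j}X_j=0$. A product of $N>\sum(n_j-1)$ of the $X$'s contains some $X_j$ at least $n_j$ times, so $I^N=0$. Hence $R/I\neq0$, and $R/I=V\otimes\mathbf 1$ with $V$ a nonzero finite-dimensional commutative $L$-algebra. The preimage $J$ of its nilradical is nilpotent, and $R/J\cong\mathbf 1^r$ with $r\ge1$ because $L=\bar L$. $\square$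

**Lemma 8.** Condition (†) holds in cases (a) and (b) of Theorem B, in particular if $H$ is cosemisimple.

*Proof.* Let $L=\bar\Bbbk$. The category $\mathfrak M^{H_L}_{fd}$ is symmetric, and each object has a left dual (the dual space with coaction via $S$), which is also a right dual by symmetry. So it is rigid, hence pre-Tannakian. It has moderate growth since $\mathrm{length}(X^{\otimes n})\le(\dim X)^n$. The same holds for each $H'$.

**Characteristic $0$: finite $\otimes$-generation, so that [De] applies.** Let $H'$ be generated by the finite-dimensional subcoalgebra $C$. The subalgebra generated by all $S^j(C)$, $j\ge0$, is a Hopf subalgebra, so it equals $H'$. This description passes to $L$; write $H',C$ for $H'_L,C_L$. For a finite-dimensional right comodule $M$ let $\mathrm{cf}(M)$ be the image of $M^*\otimes M\to H'$, $f\otimes m\mapsto f(m_0)m_1$. It depends only on the isomorphism class of $M$. As $\Delta(f(m_0)m_1)=f(m_0)m_1\otimes m_2$, the map is right colinear with $M^*$ as multiplicity space, so $\mathrm{cf}(M)$ is a quotient of $M^{\dim M}$.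

We have $\mathrm{cf}(C)=C$, $\mathrm{cf}(C^*)=S(C)$ and $\mathrm{cf}(C^{**})=S^2(C)$. Since $C^{**}\cong C$ in a symmetric rigid category, $S^2(C)=C$. Hence $H'$ is generated as an algebra by $C+S(C)$. A finite-dimensional comodule $V$ embeds by its coaction into $V\otimes H'$ with $V$ as multiplicity space, so into $E^{\dim V}$, where $E\subseteq H'$ is a finite sum of products of copies of $C$ and $S(C)$. Multiplication of $H'$ is colinear and $S(C)$ is a quotient of $(C^*)^{\dim C}$, so $E$ is a quotient of a finite direct sum of tensor products of copies of $C$ and $C^*$. Thus $C$ generates. Apply [De] and Lemma 7.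

**Characteristic $p$: apply [CEO] and restrict.** If $\mathfrak M^{H_L}_{fd}$ is Frobenius exact, [CEO] gives a symmetric tensor functor to $\mathrm{Ver}_p$, which satisfies (MN). Restrict it to the full subcategory $\mathfrak M^{H'_L}_{fd}$, which is closed under subobjects, quotients, $\otimes$ and duals. If $H$ is cosemisimple with normalized integral $\lambda$, then $\lambda\otimes L$ is a normalized integral on $H_L$. So $\mathfrak M^{H_L}_{fd}$ is semisimple, hence Frobenius exact. $\square$

**Lemma 9.** If $H'$, $L$, $\mathcal D$ are as in (†), there is an exact, faithful, colimit-preserving symmetric strong monoidal functor $\Phi:\mathfrak M^{H'}\to\mathcal E=\mathrm{Ind}(\mathcal D)$.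

*Proof.* The functor $V\mapsto V\otimes_\Bbbk L$ has these properties as a functor $\mathfrak M^{H'}\to\mathfrak M^{H'_L}=\mathrm{Ind}(\mathfrak M^{H'_L}_{fd})$. Compose it with the ind-extension of the functor $F$ of (†), which is exact, cocontinuous and symmetric monoidal. It kills no nonzero object: a nonzero comodule contains a nonzero finite-dimensional $N$. The map $N^*\otimes N\to\mathbf 1$ is epi, so $F(N)^*\otimes F(N)\to\mathbf 1\ne0$ is epi and $F(N)\ne0$. An exact functor killing no nonzero object is faithful. $\square$

An exact faithful functor preserves and reflects exactness, monos, epis and equality of nested subobjects.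

## 6. Flatness and cotensor products in $\mathrm{Ind}(\mathcal D)$

From now on $\mathcal D$ satisfies (MN), $\mathcal E=\mathrm{Ind}(\mathcal D)$, and "finite" means "in $\mathcal D$". Every object of $\mathcal E$ is the directed union of its finite subobjects, $\mathcal E$ is a Grothendieck category, and $\otimes$ is exact and commutes with colimits.

**Lemma 10 (local finiteness).** In $\mathrm{Ind}$ of any pre-Tannakian category, in particular in $\mathfrak M^H=\mathrm{Ind}(\mathfrak M^H_{fd})$, comodules and coalgebras are directed unions of finite subcomodules, resp. subcoalgebras. A finite comodule $N$ over $C$ has $\rho(N)\subseteq N\otimes D$ for some finite subcoalgebra $D\subseteq C$.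

*Proof.* Let $M$ be a right $C$-comodule and $X\subseteq M$ finite. Choose $C'\subseteq C$ finite with $\rho(X)\subseteq M\otimes C'$. Let $N$ be the image of $X\otimes C'^*\to M\otimes C'\otimes C'^*\to M$. It is finite, and $\rho(X)\subseteq N\otimes C'$ by the duality (zigzag) identity. Applying $\varepsilon|_{C'}$ gives $X\subseteq N$. By coassociativity
$$(\rho\otimes\mathrm{id})\rho(X)\subseteq(N\otimes C\otimes C)\cap(M\otimes C\otimes C')=N\otimes C\otimes C'.$$
Contracting with $C'^*$ gives $\rho(N)\subseteq N\otimes C$, so $N$ is a finite subcomodule containing $X$. Finite sums of finite subcomodules are finite subcomodules.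

For a finite comodule $N$, the map $N^*\otimes N\to C$, $f\otimes n\mapsto f(n_0)n_1$, is a coalgebra map, where $N^*\otimes N$ has the comultiplication that inserts $\mathbf 1\to N\otimes N^*$ in the middle. Its image $D$ is a finite subcoalgebra, and $\rho(N)\subseteq N\otimes D$ by the zigzag identity. If $N\subseteq C$, applying $\varepsilon\otimes\mathrm{id}$ to $\Delta(N)\subseteq N\otimes D$ gives $N\subseteq D$. So finite subobjects of $C$ lie in finite subcoalgebras, and finite sums of these are again such. $\square$

**Lemma 11 (points exist).** Let $A$ be a cocommutative coalgebra in $\mathcal E$ and $M\ne0$ a right $A$-comodule. Then there is a coalgebra map $g:\mathbf 1\to A$ with $M^{{\rm co}g}:=\mathrm{Eq}(\rho,\mathrm{id}\otimes g)\neq0$.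

*Proof.* This is the step that (MN) is made for. Choose a finite nonzero subcomodule $N$ and a finite subcoalgebra $D$ with $\rho(N)\subseteq N\otimes D$. Then $N$ is a module over the nonzero commutative algebra $R=D^*$. With $J$ as in (MN), the part of $N$ killed by $J$ is nonzero: it contains $J^{k-1}N$ for the least $k$ with $J^kN=0$. It is a module over $R/J=\mathbf 1^r$, so by the idempotents it has a nonzero summand on which $R$ acts through an algebra map $\chi:R\to\mathbf 1$. The dual of $\chi$ is a coalgebra map $g:\mathbf 1\to D\subseteq A$, and on that summand $\rho=\mathrm{id}\otimes g$. $\square$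

From here on $A$ is a cocommutative Hopf monoid in $\mathcal E$ and $K\subseteq A$ a Hopf submonoid. Let ${}_K\mathcal E^A$ be the category of left $K$-modules that are right $A$-comodules with $\rho(km)=k_1m_0\otimes k_2m_1$. A left $K$-module $M$ is *flat* if $-\otimes_KM$ is exact.

**Lemma 12 (flatness).** Every $M\in{}_K\mathcal E^A$ is a flat $K$-module. In particular $A$ is flat as a left $K$-module. For each right $K$-module $N$ the map $N\to N\otimes_KA$, $n\mapsto n\otimes1$, is mono. So $-\otimes_KA$ is exact and reflects zero objects.

*Proof.* **Step 1: a free piece at each point.** We show: for a coalgebra map $g:\mathbf 1\to A$ and $\mathcal L=M^{{\rm co}g}$, the map $\varphi:K\otimes\mathcal L\to M$, $k\otimes l\mapsto kl$, is mono. With the coaction $k\otimes l\mapsto k_1\otimes l\otimes k_2g$ on $K\otimes\mathcal L$, $\varphi$ is a morphism in ${}_K\mathcal E^A$. Let $P=\ker\varphi$. Composing the coaction with right multiplication by $g^{-1}=Sg$ gives $\rho':k\otimes l\mapsto k_1\otimes l\otimes k_2$, and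
$$\rho'(P)\subseteq(P\otimes A)\cap(K\otimes\mathcal L\otimes K)=P\otimes K.$$
So $P\in{}_K\mathcal E^K$ via $\rho'$; write $\rho'(m)=m_0\otimes m_1$, and let $\pi(m)=S(m_1)m_0$ on $P$. By cocommutativity
$$\rho'(\pi(m))=S(m_2)m_0\otimes S(m_3)m_1=S(m_1)m_0\otimes S(m_2)m_3=\pi(m)\otimes1,$$
and $m_1\pi(m_0)=m$. So if $P\neq0$, then $\pi\ne0$ and $P^{{\rm co}K}:=\mathrm{Eq}(\rho',\mathrm{id}\otimes1)\neq0$. But $P^{{\rm co}K}\subseteq(K\otimes\mathcal L)^{{\rm co}K}=1\otimes\mathcal L$: apply $\varepsilon$ to the first factor of $k_1\otimes l\otimes k_2=k\otimes l\otimes1$. And $\varphi$ restricted to $1\otimes\mathcal L$ is the inclusion $\mathcal L\subseteq M$, which is mono. Hence $P^{{\rm co}K}=0$, a contradiction. So $P=0$.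

**Step 2: a filtration by free modules.** By Lemma 11 and Step 1, every nonzero object of ${}_K\mathcal E^A$ has a nonzero subobject isomorphic as a $K$-module to some $K\otimes\mathcal L$. Applying this to the successive quotients of $M$ and taking unions at limit stages, we get a continuous ascending transfinite filtration of $M$ with successive quotients $K\otimes\mathcal L_\alpha$; it reaches $M$ because $\mathcal E$ is well-powered. The quotients are flat, as $N\otimes_K(K\otimes\mathcal L)=N\otimes\mathcal L$.

**Step 3: flatness passes through extensions.** Let $0\to M'\to M\to M''\to0$ be an exact sequence of left $K$-modules with $M''$ flat, $N$ a right $K$-module, and $0\to N_1\to N\otimes K\to N\to0$ exact, the second map being the action. The rows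
$$N_1\otimes_KM'\to N_1\otimes_KM\to N_1\otimes_KM''\to0,\qquad 0\to N\otimes M'\to N\otimes M\to N\otimes M''\to0$$
are exact, where $N\otimes M=(N\otimes K)\otimes_KM$. The vertical maps between them have cokernels $N\otimes_KM'$, $N\otimes_KM$, $N\otimes_KM''$, and $N_1\otimes_KM''\to N\otimes M''$ is mono since $M''$ is flat. The snake lemma gives the exact sequence
$$0\to N\otimes_KM'\to N\otimes_KM\to N\otimes_KM''\to0.\tag{4}$$
If $M'$ is also flat, then for a mono $N\to\tilde N$ the four lemma, applied to (4) for $N$ and $\tilde N$, shows that $N\otimes_KM\to\tilde N\otimes_KM$ is mono; so $M$ is flat. Filtered colimits of flat modules are flat. By transfinite induction along Step 2, every $M\in{}_K\mathcal E^A$ is flat.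

**Step 4: the unit map is mono.** Both $A$ and $A/K$ are in ${}_K\mathcal E^A$, hence flat. Then (4) with $M'=K$, $M=A$ says that $N=N\otimes_KK\to N\otimes_KA$ is mono. $\square$

Let $Q=A/AK^+$ and $p:A\to Q$. By Lemma 4(i), $Q$ is a cocommutative coalgebra and left $A$-module, $p$ respects both structures, and $p(ak)=\varepsilon(k)p(a)$. Consider
$$\beta:A\otimes_KA\to Q\otimes A,\qquad a\otimes b\mapsto p(a_1)\otimes a_2b .\tag{5}$$
It is well defined, as $p(a_1k_1)\otimes a_2k_2b=p(a_1)\otimes a_2kb$. It is an isomorphism with inverse $p(a)\otimes b\mapsto a_1\otimes S(a_2)b$. The inverse is well defined because for $k\in K^+$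
$$c_1k_1\otimes_KS(k_2)S(c_2)b=c_1\otimes_Kk_1S(k_2)S(c_2)b=0,$$
and the composites are $p(a_1)\otimes a_2S(a_3)b=p(a)\otimes b$ and $a_1\otimes S(a_2)a_3b=a\otimes b$.

For a left $Q$-comodule $V$, the *cotensor product* $A\,\square_QV$ is the equalizer of $a\otimes v\mapsto a_1\otimes p(a_2)\otimes v$ and $a\otimes v\mapsto a\otimes v_{-1}\otimes v_0$. For example, in vector spaces with $A=\Bbbk[G]$, $Q=\Bbbk[G/N]$, a $Q$-comodule is a graded space $V=\bigoplus_{c\in G/N}V_c$, and $A\,\square_QV=\bigoplus_gg\otimes V_{gN}$. Here the functor is visibly exact and kills only $0$. This holds in general: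

**Lemma 13.** The functor $V\mapsto A\,\square_QV$ on left $Q$-comodules is exact, and $A\,\square_QV=0$ implies $V=0$. By cocommutativity the same holds for $V\mapsto V\,\square_QA$ on right $Q$-comodules.

*Proof.* We test the functor after applying $-\otimes_KA$. The map $a\mapsto a_1\otimes p(a_2)$ is right $K$-linear, as $a_1k_1\otimes p(a_2k_2)=a_1k\otimes p(a_2)$. So $A\,\square_QV$ is a right $K$-submodule of $A\otimes V$. Since $-\otimes_KA$ is exact, $(A\,\square_QV)\otimes_KA$ is the equalizer of $(A\otimes_KA)\otimes V\rightrightarrows(A\otimes_KA)\otimes Q\otimes V$, with $Q$ coacting on the first tensorand $A$. Under $\beta$ this coaction becomes $x\otimes c\mapsto x_1\otimes c\otimes x_2$ on $Q\otimes A$: indeed $p(a_1)\otimes a_2b\otimes p(a_3)=p(a_1)\otimes a_3b\otimes p(a_2)$ by cocommutativity. Hence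
$$(A\,\square_QV)\otimes_KA\cong(Q\,\square_QV)\otimes A\cong V\otimes A,$$
naturally in $V$. The right side is exact in $V$ and vanishes only for $V=0$, since $\mathbf 1\hookrightarrow A$. As $-\otimes_KA$ is exact and reflects zero objects, it reflects exactness, and the claim follows. $\square$

**Lemma 14.** $A^{{\rm co}Q}=K$ for $Q=A/AK^+$.

*Proof.* If $k\in K$, then $p(k_1)\otimes k_2=p(1)\otimes k$; so $K\subseteq A^{{\rm co}Q}$. For $x\in A^{{\rm co}Q}$, $\beta(x\otimes1)=p(x_1)\otimes x_2=p(1)\otimes x=\beta(1\otimes x)$, so $x\otimes1=1\otimes x$ in $A\otimes_KA$. Projecting to $(A/K)\otimes_KA$ gives $[x]\otimes1=[1]\otimes x=0$. By Lemma 12 with $N=A/K$, $[x]=0$. $\square$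

## 7. The Newman correspondence in $\mathrm{Ind}(\mathcal D)$

Lemma 14 is (P3) in $\mathcal E$. For (P4), start with $I$, form $K=A^{{\rm co}A/I}$, and compare $Q=A/AK^+$ with $\bar Q=A/I$. There is an epimorphism $q:Q\to\bar Q$ of coalgebras, to be shown injective. The test for injectivity will be that $q$ identifies nothing: $Q\,\square_{\bar Q}Q$ is only the diagonal.

**Lemma 15.** Let $q:Q\to\bar Q$ be an epimorphic morphism of cocommutative coalgebras in $\mathcal E$ such that $\Delta:Q\to Q\,\square_{\bar Q}Q$ is an isomorphism. Then $q$ is an isomorphism.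

*Proof.* **Step 1: reduce to finite algebras.** Let $0\neq D\subseteq Q$ be a finite subcoalgebra and $D'=q(D)$, a subcoalgebra of $\bar Q$, nonzero because $\varepsilon_{D'}q|_D=\varepsilon_D\ne0$. Since $D\otimes D'\otimes D\subseteq Q\otimes\bar Q\otimes Q$,
$$D\,\square_{D'}D=(D\otimes D)\cap(Q\,\square_{\bar Q}Q)=(D\otimes D)\cap\Delta(Q)=\Delta(D),$$
the last equality by applying $\varepsilon\otimes\mathrm{id}$. Put $R=D^*$ and $R'=D'^*$, commutative algebras with $R'\hookrightarrow R$. Duality on $\mathcal D$ is exact and contravariant, so it turns the equalizer $D\to D\otimes D\rightrightarrows D\otimes D'\otimes D$ into a coequalizer $R\otimes R'\otimes R\rightrightarrows R\otimes R\to R$. So multiplication $R\otimes_{R'}R\to R$ is an isomorphism.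

**Step 2: look at one character.** Let $J'\subseteq R'$ be as in (MN), $\chi:R'\to\mathbf 1$ one of the components of $R'\to R'/J'=\mathbf 1^r$, and $S_\chi=R\otimes_{R'}\mathbf 1_\chi$, a finite commutative algebra. Base change along $\chi$ is monoidal, so multiplication gives $S_\chi\otimes S_\chi\cong(R\otimes_{R'}R)\otimes_{R'}\mathbf 1_\chi\cong S_\chi$. The map $S_\chi\otimes\mathbf 1\to S_\chi\otimes S_\chi$ given by the unit is a section of multiplication, hence an isomorphism. So $S_\chi\otimes\mathrm{Coker}(\mathbf 1\to S_\chi)=0$. If $S_\chi\ne0$, then $\mathbf 1\hookrightarrow S_\chi^*\otimes S_\chi$ as $\mathbf 1$ is simple, and the cokernel embeds in $S_\chi^*\otimes S_\chi\otimes\mathrm{Coker}(\mathbf 1\to S_\chi)=0$. Thus $\mathbf 1\to S_\chi$ is epi in all cases.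

**Step 3: Nakayama.** By right exactness, $W=R/R'$ satisfies $W\otimes_{R'}\mathbf 1_\chi=\mathrm{Coker}(\mathbf 1\to S_\chi)=0$ for each component $\chi$. So $W\otimes_{R'}R'/J'=0$, i.e. $W=J'W$, and $W=0$ since $J'$ is nilpotent. So $R'=R$ and $D\to D'$ is an isomorphism. As $Q$ is the directed union of such $D$, $q$ is mono, hence an isomorphism. $\square$

**Proposition 16.** Let $I\subseteq A$ be a left ideal and coideal, $\bar p:A\to\bar Q=A/I$, $K=A^{{\rm co}\bar Q}$. Then $K$ is a Hopf submonoid and $I=AK^+$.

*Proof.* By Lemma 4(ii), $K$ is a Hopf submonoid and $AK^+\subseteq I$. Let $Q=A/AK^+$, $p:A\to Q$, and $q:Q\to\bar Q$ the induced epimorphism, so $qp=\bar p$.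

**Step 1: over $A$ the two quotients give the same relation, $A\,\square_QA=A\,\square_{\bar Q}A$.** The map $\theta(a\otimes b)=a_1\otimes S(a_2)b$ is an automorphism of $A\otimes A$ with inverse $a\otimes b\mapsto a_1\otimes a_2b$. We claim $A\,\square_{\bar Q}A=\theta^{-1}(A\otimes K)$. On $A\,\square_{\bar Q}A$, where $a_1\otimes\bar p(a_2)\otimes b=a\otimes\bar p(b_1)\otimes b_2$,
$$a_1\otimes\bar p(S(a_2)b_1)\otimes S(a_3)b_2=a_1\otimes S(a_2)\bar p(a_4)\otimes S(a_3)b=a_1\otimes\bar p(S(a_2)a_3)\otimes S(a_4)b=a_1\otimes\bar p(1)\otimes S(a_2)b,$$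
so $\theta(A\,\square_{\bar Q}A)\subseteq A\otimes K$. Conversely, for $k\in K$, the element $a_1\otimes a_2k$ lies in $A\,\square_{\bar Q}A$, since
$$a_1\otimes\bar p(a_2k_1)\otimes a_3k_2=a_1\otimes a_2\bar p(1)\otimes a_3k=a_1\otimes\bar p(a_2)\otimes a_3k .$$
The same argument for $Q$, with $A^{{\rm co}Q}=K$ (Lemma 14), gives $A\,\square_QA=\theta^{-1}(A\otimes K)$.

**Step 2: a functor that moves the comparison from $A$ down to $Q$.** For a $Q$-bicomodule $X$ let $T(X)\subseteq A\otimes X\otimes A$ be the intersection of $(A\,\square_QX)\otimes A$ and $A\otimes(X\,\square_QA)$. As $\otimes$ is exact, $T(X)=(A\,\square_QX)\,\square_QA$, so by Lemma 13 applied twice $T$ is exact and $T(X)=0$ implies $X=0$. For $X=Q\otimes Y\otimes Q$ we have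
$$A\otimes Y\otimes A\cong T(X),\qquad a\otimes y\otimes b\mapsto a_1\otimes p(a_2)\otimes y\otimes p(b_1)\otimes b_2,\tag{6}$$
because $A\,\square_QQ\cong A\cong Q\,\square_QA$.

**Step 3: $Q\,\square_{\bar Q}Q$ is the diagonal.** Let $W=Q\,\square_{\bar Q}Q$, the equalizer of the two bicolinear maps $x\otimes y\mapsto x_1\otimes q(x_2)\otimes y$ and $x\otimes y\mapsto x\otimes q(y_1)\otimes y_2$ from $Q\otimes Q$ to $Q\otimes\bar Q\otimes Q$. Under (6), $T$ carries them to $a\otimes b\mapsto a_1\otimes\bar p(a_2)\otimes b$ and $a\otimes b\mapsto a\otimes\bar p(b_1)\otimes b_2$. For the first: both routes give $a_1\otimes p(a_2)\otimes\bar p(a_3)\otimes p(b_1)\otimes b_2$. The second is symmetric. So $T(W)=A\,\square_{\bar Q}A$ inside $A\otimes A$.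

The map $\Delta:Q\to Q\otimes Q$ is a bicolinear mono into $W$. We have $T(Q)\cong A\,\square_QA$ via $a\otimes b\mapsto a_1\otimes p(a_2)\otimes b$. The map $T(\Delta)$ sends this to
$$a_1\otimes p(a_2)\otimes p(a_3)\otimes b=a_1\otimes p(a_2)\otimes p(b_1)\otimes b_2,$$
where we used $a_1\otimes p(a_2)\otimes b=a\otimes p(b_1)\otimes b_2$ on $A\,\square_QA$. The right side is the image of $a\otimes b$ under (6). So $T(\Delta):T(Q)\to T(W)$ is the inclusion $A\,\square_QA\subseteq A\,\square_{\bar Q}A$, an equality by Step 1. By exactness $T(W/\Delta(Q))=0$, hence $W=\Delta(Q)$.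

**Step 4: conclude.** By Lemma 15, $q$ is an isomorphism, i.e. $I=AK^+$. $\square$

**Corollary 17.** Let $f:A\to B$ be a morphism in $\mathsf{Hopf}_{\rm coc}(\mathcal E)$ that is epi in $\mathcal E$, and $K=\mathrm{Hker}f$. Then $\ker f=AK^+$. The functor $A\,\square_B-$ on left $B$-comodules is exact, and $A\,\square_BV=0$ implies $V=0$.

*Proof.* Use Proposition 16 with $I=\ker f$, then Lemma 13 with $Q=A/AK^+\cong B$. $\square$

## 8. Descent to $\mathfrak M^H$ through finitely generated Hopf subalgebras

**Proposition 18.** Under (†), the category $\mathfrak M^H$ satisfies (P1), (P2), (P3) and (P4).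

*Proof.* (P1) is a case of (P4), and in (P4) we only need $I\subseteq AK^+$.

**Step 1: the statements for $\mathfrak M^{H'}$, with $H'\subseteq H$ finitely generated, by reflection along $\Phi$.** Let $\Phi:\mathfrak M^{H'}\to\mathcal E$ be as in Lemma 9. It carries cocommutative Hopf monoids to cocommutative Hopf monoids. The objects $AN^+$, $A^{{\rm co}Q}$, $AK^+$ are built from $\otimes$, kernels and images, so $\Phi$ preserves them, and it reflects equality of nested subobjects. Hence (P3), (P4) for $\mathfrak M^{H'}$ follow from Lemma 14 and Proposition 16.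

For (P2), $\Phi$ preserves pullbacks (Lemma 1) and reflects epis, so we may work in $\mathcal E$. Let $f:A\to B$ be surjective, $h:Z\to B$, $T=A\,\square_BZ$ the pullback, and $I_0\subseteq Z$ the image of $\pi_2:T\to Z$, a Hopf submonoid. Since $\Delta(T)\subseteq T\otimes T$ and $w=(\pi_1\otimes\pi_2)\Delta(w)$ on $T$, we get $T\subseteq A\otimes I_0$, so $T=A\,\square_BI_0$. By Corollary 17, $A\,\square_B(Z/I_0)$ is the cokernel of $A\,\square_BI_0\to A\,\square_BZ$, which is $0$; hence $Z/I_0=0$.

**Step 2: exhaust $A$ by pieces over finitely generated $H'$.** For $A\in\mathsf{Hopf}_{\rm coc}(\mathfrak M^H)$ and $H'\subseteq H$ finitely generated, let $A(H')$ be the sum of the finite-dimensional subcoalgebras of $A$ (in $\mathfrak M^H$) that are $H'$-comodules. It contains $\Bbbk1$ and is closed under products and $S$: for such $D,D'$, the images of $D\otimes D'\to A$ and $S:D\to A$ are again such. So $A(H')$ is a Hopf submonoid of $A$ lying in $\mathfrak M^{H'}$. By Lemma 10, $A$ is the union of its finite-dimensional subcoalgebras, and each of these is a comodule over a finite-dimensional subcoalgebra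 of $H$, so over some finitely generated $H'$. Such $H'$ form a directed set: join two generating subcoalgebras. So $A=\bigcup_{H'}A(H')$ is a directed union. For a Hopf submonoid $N\subseteq A$, $N(H')\subseteq A(H')$.

**Step 3: (P4) for $\mathfrak M^H$, by cutting $I$ into pieces.** Let $I'=I\cap A(H')$. It is a left ideal of $A(H')$, and a coideal, being the kernel of the coalgebra map $A(H')\to A/I$. Since $A(H')/I'\hookrightarrow A/I$, we have $K':=A(H')^{{\rm co}A(H')/I'}=K\cap A(H')$. By Step 1, $I'=A(H')K'^+\subseteq AK^+$. Taking the union over $H'$, $I\subseteq AK^+$.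

**Step 4: (P2) for $\mathfrak M^H$, one finite-dimensional subcoalgebra at a time.** Let $f:A\to B$ be surjective, $h:Z\to B$, and $W\subseteq Z$ a finite-dimensional subcoalgebra. As $h(W)$ is finite-dimensional and $B=\bigcup f(A(H'))$, there is $H'$ with $W\subseteq Z(H')$ and $h(W)\subseteq f(A(H'))$. Let $Z'\subseteq Z(H')$ be the Hopf submonoid generated by $W$, i.e. the subalgebra generated by $W+S(W)$. Then $h(Z')\subseteq f(A(H'))$. By Step 1 the pullback of $A(H')\to f(A(H'))\leftarrow Z'$ maps onto $Z'$, and it is contained in $A\,\square_BZ$. So $W$ lies in the image of $A\,\square_BZ\to Z$. Such $W$ exhaust $Z$.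

**Step 5: (P3) for $\mathfrak M^H$, by finding one $H'$ that sees all the relations needed.** $N\subseteq A^{{\rm co}Q}$ is clear, and $A^{{\rm co}Q}$ is a Hopf submonoid by Lemma 4(ii). Let $D\subseteq A^{{\rm co}Q}$ be a finite-dimensional subcoalgebra; enlarging it, assume $\Bbbk1\subseteq D$. Since $p|_D=\varepsilon\,p(1)$, $D^+:=\ker\varepsilon|_D\subseteq AN^+=\bigcup A(H')N(H')^+$. As $D^+$ is finite-dimensional, there is $H'$ with $D\subseteq A(H')$ and $D^+\subseteq A(H')N(H')^+$. Let $p':A(H')\to Q'=A(H')/A(H')N(H')^+$. Since $D=\Bbbk1\oplus D^+$, we have $p'|_D=\varepsilon\,p'(1)$, and as $\Delta(D)\subseteq D\otimes D$, $p'(x_1)\otimes x_2=p'(1)\otimes x$ for $x\in D$. By Step 1, $D\subseteq A(H')^{{\rm co}Q'}=N(H')\subseteq N$. Such $D$ exhaust $A^{{\rm co}Q}$ by Lemma 10. $\square$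

## 9. Assembling Theorems A and B

*Proof of Theorem B(1).* By Proposition 18, $\mathfrak M^H$ satisfies (P1), (P2), (P3). Proposition 6 says that $\mathsf{Hopf}_{\rm coc}(\mathfrak M^H)$ is semi-abelian, with surjections as regular epimorphisms and injections as monomorphisms. $\square$

*Proof of Theorem B(2).* Both assignments land in the right sets by Lemma 4. Starting from $K$, (P3) gives $A^{{\rm co}A/AK^+}=K$. Starting from $I$, (P4) gives $AK^+=I$ for $K=A^{{\rm co}A/I}$. So the maps are mutually inverse. If $K$ is conjugation-stable, $AK^+$ is a two-sided Hopf ideal by the last statement of Lemma 5. If $I$ is a two-sided Hopf ideal, then $p:A\to A/I$ is a morphism of cocommutative Hopf monoids. Its kernel pair $R_p$ contains $\Delta(A)$, and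
$$K=A^{{\rm co}A/I}=\mathrm{Hker}(p)=\{n:1\otimes n\in R_p\},$$
so $K$ is conjugation-stable by Lemma 5. $\square$

The assertion of Theorem B that (†) holds in cases (a) and (b) is Lemma 8; the case $H=\Bbbk[G]$ follows since $\Bbbk[G]$ has the normalized integral $\lambda(g)=\delta_{g,1}$ of Section 1.

*Proof of Theorem A.* If $H$ is cosemisimple, (†) holds by Lemma 8: in characteristic $0$ it holds for every cotriangular $H$, and in characteristic $p$ the category $\mathfrak M^{H_{\bar\Bbbk}}_{fd}$ is semisimple, hence Frobenius exact. Apply Theorem B(1). $\blacksquare$
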